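\title{Covering the nonzero points of $\mathbb{F}_q^n$ with multiplicity: a ternary counterexample and a digit-sum lower bound}

\begin{abstract}
Let $f_q(n,k)$ be the least size of a multiset of affine hyperplanes of $\mathbb{F}_q^n$ that covers every nonzero point at least $k$ times and the origin at most $k-1$ times. A simple construction gives $f_q(n,k)\le (q-1)(n+1)+q(k-2)$ for $k\ge 2$, and Bishnoi, Boyadzhiyska, Das and M\'esz\'aros asked whether equality holds for all large $n$. We show that it does not: $f_3(n,k)\le 2n+3k-5$ for all $n\ge 1$ and $k\ge 3$, one less than the proposed value. We also prove a lower bound for every $q$ in terms of base-$q$ digit sums. It determines $f_q(n,2)$, and $f_3(n,k)$ for $k=3$ and, when $n\ge2$, for $k=4,5$. Finally, we describe all optimal covers for $q=k=3$.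
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $q$ is a prime power and $n,k$ are positive integers. We write $u\cdot v=\sum_i u_iv_i$ for the standard bilinear form. An \emph{affine hyperplane} of $\mathbb{F}_q^n$ is a set $\{x: a\cdot x=c\}$ with $a\in\mathbb{F}_q^n\setminus\{0\}$ and $c\in\mathbb{F}_q$. A multiset of hyperplanes covers a point $m$ times if exactly $m$ of its members, counted with repetition, contain the point. A \emph{$k$-cover} of $\mathbb{F}_q^n$ is a multiset of affine hyperplanes that covers every nonzero point at least $k$ times and the origin at most $k-1$ times, and $f_q(n,k)$ is the least size of a $k$-cover.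

The condition at the origin is what makes $f_q(n,k)$ depend on $n$. The $q$ hyperplanes $x_1=c$, $c\in\mathbb{F}_q$, form a \emph{parallel class} and cover every point once, so $qk$ hyperplanes cover the whole space $k$ times. If the origin must be avoided, the natural choice for $k=1$ is the \emph{coordinate cover}, the $(q-1)n$ hyperplanes $x_i=c$ with $1\le i\le n$ and $c\ne0$. Jamison's theorem states that this is optimal: $f_q(n,1)=(q-1)n$.

Adding a parallel class turns a $k$-cover into a $(k+1)$-cover, so
\begin{equation}\label{eq:step}
f_q(n,k+1)\le f_q(n,k)+q .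
\end{equation}
Starting from the coordinate cover, this gives $k$-covers of size $(q-1)n+q(k-1)$. For $k\ge2$ one hyperplane can be saved. The coordinate cover covers $x$ as many times as $x$ has nonzero coordinates, so the points that it covers only once have a single nonzero coordinate and satisfy $x_1+\dots+x_n\neq0$. Adding the $q-1$ hyperplanes $x_1+\dots+x_n=c$ with $c\ne0$ therefore gives a $2$-cover of size $(q-1)(n+1)$, and \eqref{eq:step} extends it to all $k\ge2$. In the other direction, delete from a $k$-cover $k-1$ members, among them all those through the origin; what remains is a $1$-cover. These arguments give the known bounds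
\begin{equation}\label{eq:known}
(q-1)n+k-1\;\le\; f_q(n,k)\;\le\;(q-1)(n+1)+q(k-2)=(q-1)n+q(k-1)-1\qquad(k\ge2).
\end{equation}

In small dimension the upper bound need not be attained. For $n=1$ hyperplanes are points, so $f_q(1,k)=(q-1)k$, which is $k-2$ below the upper bound. For large $n$ the picture may be different, and for $q=2$ it is known that $f_2(n,k)=n+2k-3$, the upper bound in \eqref{eq:known}, once $n$ is large enough in terms of $k$. Bishnoi, Boyadzhiyska, Das and M\'esz\'aros \cite{BBDM} asked whether this persists over every field: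

\begin{quote}
\emph{Is it true that for every prime power $q$ and every $k\ge2$ there is an $n_0(k,q)$ such that $f_q(n,k)=(q-1)(n+1)+q(k-2)$ for all $n\ge n_0(k,q)$?}
\end{quote}

In other words, one hyperplane can always be saved from $(q-1)n+q(k-1)$, and the question is whether a second one can be saved in high dimension. Over $\mathbb{F}_3$ it can.

\begin{theorem}\label{thm:upper}
For all $n\ge1$ and $k\ge3$ we have $f_3(n,k)\le 2n+3k-5$.
\end{theorem}

For $q=3$ the proposed value is $2n+3k-4$. So the answer to the question is no: the formula fails for $q=3$, every $k\ge3$ and every $n\ge1$, and in particular no $n_0(3,3)$ exists.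

The second result limits how much can be saved. It concerns polynomials; the multiplicity $\operatorname{mult}_p F$ of a polynomial $F$ at a point $p$, its order of vanishing, is recalled in Section~\ref{sec:mult}. Let $s_q(i)$ be the sum of the base-$q$ digits of $i$.

\begin{theorem}\label{thm:lower}
Let $F\in\mathbb{F}_q[x_1,\dots,x_n]$ have multiplicity at least $k$ at every nonzero point of $\mathbb{F}_q^n$ and multiplicity exactly $t<k$ at the origin. Put $j=k-t$, and if $j\ge2$ assume that $n\ge1+\lfloor\log_q(j-1)\rfloor$. Then
\[
\deg F\ \ge\ (q-1)n+q(k-1)-s_q(j-1).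
\]
Consequently, for $k\ge2$ and $n\ge1+\lfloor\log_q(k-1)\rfloor$,
\[
(q-1)n+q(k-1)-\max_{0\le i\le k-1}s_q(i)\ \le\ f_q(n,k)\ \le\ (q-1)n+q(k-1)-1 .
\]
\end{theorem}

The cases $j=1$ and $j=2$ explain why the proposed formula is a natural guess. Since $s_q(0)=0$ and $s_q(1)=1$, a $k$-cover that covers the origin $k-1$ or $k-2$ times has at least $(q-1)n+q(k-1)-1$ members, and the construction behind \eqref{eq:known} covers the origin $k-2$ times. A smaller cover must cover the origin at most $k-3$ times. For $k=3$ it must miss the origin, and this is where the counterexample lives.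

\begin{corollary}\label{cor:values}
\begin{enumerate}
\item[(a)] $f_q(n,2)=(q-1)(n+1)$ for all $q$ and all $n\ge1$.
\item[(b)] $f_3(n,3)=2n+4$ for all $n\ge1$, and $f_3(n,4)=2n+7$ and $f_3(n,5)=2n+10$ for all $n\ge2$.
\item[(c)] For $q\ge3$ and $n\ge1$ we have $f_q(n,3)\in\{(q-1)(n+2),\,(q-1)(n+2)+1\}$.
\end{enumerate}
\end{corollary}

Thus the formula does hold for $k=2$ and every $q$. For $q=k=3$ the optimal covers can be described completely. Vectors are columns, so $aa^T$ is the $n\times n$ matrix with entries $a_ua_v$.

\begin{theorem}\label{thm:class}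
A multiset of $2n+4$ affine hyperplanes of $\mathbb{F}_3^n$ is a $3$-cover if and only if it consists of hyperplanes $\{x: a_i\cdot x=1\}$, $i=1,\dots,2n+4$, where all $a_i\ne0$, $\sum_i a_i=0$, $\sum_i a_ia_i^T=0$, and every $x\neq0$ satisfies $a_i\cdot x=1$ for at least one $i$.
\end{theorem}

We do not determine $f_q(n,k)$ for general $n$ when $q\ge4$ and $k\ge3$, or when $q=3$ and $k\ge6$.

\section{Small covers over $\mathbb{F}_3$}\label{sec:ternary}

\subsection{Eight lines in the plane and a congruence}

The hyperplanes that miss the origin are exactly the sets $a\cdot x=1$ with $a\ne0$, and distinct vectors $a$ give distinct hyperplanes.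

\begin{example}\label{ex:plane}
In $\mathbb{F}_q^2$ take all $q^2-1$ lines that miss the origin. For $x\neq0$ the equation $a\cdot x=1$ has $q$ solutions $a$, all nonzero, so these lines form a $q$-cover. The upper bound in \eqref{eq:known} for $n=2$, $k=q$ is $q^2+q-3$. For $q=3$ we get a $3$-cover of size $8$, where \eqref{eq:known} gives $9$.
\end{example}

In $\mathbb{F}_q^n$ the same family has $q^n-1$ members and covers each nonzero point $q^{n-1}$ times, so it says nothing about fixed $k$ and large $n$. What we keep from the example is two identities. The eight nonzero vectors $a$ of $\mathbb{F}_3^2$ come in pairs $\pm a$, so $\sum a=0$. Also $\sum a_1^2=\sum a_2^2=6=0$ and $\sum a_1a_2=1+2+2+4=0$, so $\sum aa^T=0$. Call a sequence $a_1,\dots,a_m$ of nonzero vectors of $\mathbb{F}_3^n$ \emph{balanced} if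
\begin{equation}\label{eq:balanced}
\sum_{i=1}^m a_i=0\qquad\text{and}\qquad\sum_{i=1}^m a_ia_i^T=0 .
\end{equation}

\begin{lemma}\label{lem:cong}
Let $a_1,\dots,a_m\in\mathbb{F}_3^n$ be balanced. Then for every $x\in\mathbb{F}_3^n$ the number $N(x)$ of indices $i$ with $a_i\cdot x=1$ is divisible by $3$. In particular, if the hyperplanes $a_i\cdot x=1$ cover every nonzero point, they form a $3$-cover.
\end{lemma}

\begin{proof}
On $\mathbb{F}_3$ the function $w\mapsto -w-w^2$ takes the values $0,1,0$ at $w=0,1,2$; it is the indicator function of $w=1$. Hence, in $\mathbb{F}_3$,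
\[
N(x)=-\sum_i a_i\cdot x-\sum_i(a_i\cdot x)^2=-\Big(\sum_i a_i\Big)\cdot x-x^T\Big(\sum_i a_ia_i^T\Big)x=0 .
\]
So $N(x)\ge1$ forces $N(x)\ge3$, and the origin lies on none of the hyperplanes.
\end{proof}

This is the place where $q=3$ is used: the indicator of $w=1$ has degree $q-1=2$, so the two sums in \eqref{eq:balanced} control $N(x)$ modulo $3$. The lemma turns a balanced $1$-cover into a $3$-cover at no cost. A $1$-cover of $\mathbb{F}_3^n$ needs $2n$ hyperplanes, and we now show that four more are enough to make it balanced.

\subsection{Raising the dimension with two hyperplanes}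

\begin{proposition}\label{prop:construct}
For every $n\ge1$ there is a balanced sequence $a_1,\dots,a_{2n+4}\in\mathbb{F}_3^n$ such that every $x\ne0$ satisfies $a_i\cdot x=1$ for at least one $i$.
\end{proposition}

The induction imitates the coordinate cover. To pass from $\mathbb{F}_3^n$ to $\mathbb{F}_3^{n+1}$ we add the two hyperplanes $x_{n+1}=1$ and $x_{n+1}=2$, which cover all points with $x_{n+1}\neq0$. The old hyperplanes are needed only on $x_{n+1}=0$, so each of them may be extended to $\mathbb{F}_3^{n+1}$ with an arbitrary slope $\varphi_i$ in the new direction. The two new vectors spoil the second identity in \eqref{eq:balanced}, and the slopes are chosen to repair it.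

\begin{proof}
For $n=1$ take the sequence $1,1,1,2,2,2$. Its sum is $9=0$, its sum of squares is $15=0$, and $a\cdot x=1$ holds for $a=x=1$ and for $a=x=2$.

Let $a_1,\dots,a_m\in\mathbb{F}_3^n$ with $m=2n+4$ be given. For $\varphi\in\mathbb{F}_3^m$ consider the $m+2=2(n+1)+4$ nonzero vectors
\[
(a_1,\varphi_1),\ \dots,\ (a_m,\varphi_m),\ (0,1),\ (0,2)\ \in\ \mathbb{F}_3^{n}\times\mathbb{F}_3=\mathbb{F}_3^{n+1}.
\]

\emph{Covering holds for every $\varphi$.} Let $(x,s)\neq0$. If $s=0$, then $x\neq0$ and $(a_i,\varphi_i)\cdot(x,0)=a_i\cdot x=1$ for some $i$. If $s\ne0$, then one of $(0,1)\cdot(x,s)=s$ and $(0,2)\cdot(x,s)=2s$ equals $1$.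

\emph{Conditions for balance.} The sum of the new vectors is $\big(\sum_i a_i,\ \sum_i\varphi_i+1+2\big)=\big(0,\sum_i\varphi_i\big)$, and the second sum in \eqref{eq:balanced} is the block matrix
\[
\begin{pmatrix}\sum_i a_ia_i^T & \sum_i\varphi_ia_i\\[2pt] \sum_i\varphi_ia_i^T & \sum_i\varphi_i^2+1+4\end{pmatrix}
=\begin{pmatrix}0 & \sum_i\varphi_ia_i\\[2pt] \sum_i\varphi_ia_i^T & \varphi\cdot\varphi-1\end{pmatrix}.
\]
Let $U\le\mathbb{F}_3^m$ be spanned by the all-one vector and the $n$ rows of the matrix with columns $a_1,\dots,a_m$, and let $W=U^\perp=\{w: w\cdot u=0\text{ for all }u\in U\}$. The conditions $\sum_i\varphi_i=0$ and $\sum_i\varphi_ia_i=0$ say that $\varphi\in W$. So the new sequence is balanced exactly when $\varphi\in W$ and $\varphi\cdot\varphi=1$.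

\emph{Existence of $\varphi$.} We use two facts of linear algebra. The standard form on $\mathbb{F}^m$ is nondegenerate, so $\dim U^\perp=m-\dim U$ and $(U^\perp)^\perp=U$. And over a field of characteristic other than $2$, every symmetric bilinear form, degenerate or not, admits a basis of pairwise orthogonal vectors. Since $\dim U\le n+1$, we have $\dim W\ge 2n+4-(n+1)=n+3$. Take an orthogonal basis of $W$. A basis vector $w$ with $w\cdot w=0$ is orthogonal to the whole basis, so it lies in $W^\perp=U$. Such vectors are linearly independent, so there are at most $n+1$ of them. Hence at least two basis vectors $u,v$ have $u\cdot u,\ v\cdot v\in\{1,2\}$. If one of these values is $1$, take that vector as $\varphi$. Otherwise take $\varphi=u+v$, for which $\varphi\cdot\varphi=2+2=1$.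
\end{proof}

The number $2n+4$ enters only in the last step, where it leaves two basis vectors that are not self-orthogonal. One such vector $u$ would not do, since $u\cdot u=2$ gives $(\pm u)\cdot(\pm u)=2$.

\begin{example}
For the sequence $1,1,1,2,2,2$ take $\varphi=(1,2,0,1,2,0)$. Its entries sum to $0$ on each half, so $\varphi\in W$, and $\varphi\cdot\varphi=10=1$. The step produces
\[
(1,1),(1,2),(1,0),(2,1),(2,2),(2,0),(0,1),(0,2),
\]
the eight lines of Example~\ref{ex:plane}. For the next step give slope $1$ to $(1,0),(2,0)$, slope $2$ to $(0,1),(0,2)$ and slope $0$ to the rest; then $\sum\varphi_i=6=0$, $\sum\varphi_ia_i=0$ and $\varphi\cdot\varphi=10=1$. The ten planes $a\cdot x=1$ with $a$ in the list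
\begin{gather*}
(1,0,1),(2,0,1),(0,1,2),(0,2,2),(1,1,0),\\
(1,2,0),(2,1,0),(2,2,0),(0,0,1),(0,0,2)
\end{gather*}
form a $3$-cover of $\mathbb{F}_3^3$, where \eqref{eq:known} gives $11$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Proposition~\ref{prop:construct} and Lemma~\ref{lem:cong} give $f_3(n,3)\le2n+4$. Applying \eqref{eq:step} $k-3$ times gives $f_3(n,k)\le 2n+4+3(k-3)=2n+3k-5$.
\end{proof}

\section{The digit-sum lower bound}\label{sec:lower}

The proof of Theorem~\ref{thm:lower} has two parts. We first treat the case $j=1$, where the multiplicity at the origin is exactly one less than required elsewhere, by summing a polynomial over all its translates. We then reduce the general case to it by multiplying by products of linear forms.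

\subsection{Multiplicities}\label{sec:mult}

For a nonzero polynomial $H(z)$ in $z=(z_1,\dots,z_n)$, its \emph{order} is the least degree of a monomial of $H$, and its \emph{lowest form} is the sum of its terms of that degree; the zero polynomial has order $\infty$. The \emph{multiplicity} $\operatorname{mult}_pF$ of $F\in\mathbb{F}_q[x_1,\dots,x_n]$ at $p\in\mathbb{F}_q^n$ is the order of $F(p+z)$. This definition does not use derivatives, which lose information in positive characteristic. The product of the lowest forms of two polynomials is nonzero, so it is the lowest form of their product, and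
\begin{equation}\label{eq:additive}
\operatorname{mult}_p(FG)=\operatorname{mult}_pF+\operatorname{mult}_pG .
\end{equation}
A polynomial $a\cdot x-c$ with $a\neq0$ has multiplicity $1$ at the points of its hyperplane and $0$ elsewhere. So if $F$ is the product of such polynomials over the members of a multiset $\mathcal{H}$ of hyperplanes, then $\deg F=|\mathcal{H}|$, and $\operatorname{mult}_pF$ is the number of times $\mathcal{H}$ covers $p$.

\subsection{Summing over translates}

The tool is the identity
\begin{equation}\label{eq:powersum}
\sum_{c\in\mathbb{F}_q}(c+z)^a=\begin{cases}0,&0\le a\le q-2,\\ -1,&a=q-1,\end{cases}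
\end{equation}
in $\mathbb{F}_q[z]$. To see it, expand the left side as $\sum_{l\le a}\binom{a}{l}z^{a-l}\sum_c c^l$ and recall that $\sum_c c^l$ is $0$ for $0\le l\le q-2$ (with $0^0=1$) and $-1$ for $l=q-1$. Call a polynomial $r$ \emph{reduced} if its degree in each variable is at most $q-1$, and let $\tau(r)$ be its coefficient of $x_1^{q-1}\cdots x_n^{q-1}$. For a monomial, the sum over $p\in\mathbb{F}_q^n$ factors as $\sum_p\prod_i(p_i+z_i)^{a_i}=\prod_i\sum_c(c+z_i)^{a_i}$, so \eqref{eq:powersum} and linearity give
\begin{equation}\label{eq:tau}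
\sum_{p\in\mathbb{F}_q^n}r(p+z)=(-1)^n\tau(r)\qquad\text{for reduced }r .
\end{equation}
The sum is a constant, and it is $0$ when $\deg r<(q-1)n$.

To apply \eqref{eq:tau} to a polynomial that is not reduced we need factors that can be pulled out of the sum. The polynomials $g_i(x)=x_i-x_i^q$ serve: since $(p_i+z_i)^q=p_i^q+z_i^q=p_i+z_i^q$, they are invariant under translation, $g_i(p+z)=g_i(z)$ for $p\in\mathbb{F}_q^n$.

Here is the argument for $n=1$ and double zeros. Let $H(x)$ have multiplicity at least $2$ at each nonzero point of $\mathbb{F}_q$ and degree less than $(q-1)+q$. Division by $g=x-x^q$ gives $H=r_0+gr_1$ with $\deg r_0\le q-1$ and $\deg r_1<q-1$. Then $\sum_cH(c+z)=-\tau(r_0)-g(z)\tau(r_1)=-\tau(r_0)$ is a constant. The terms with $c\neq0$ have order at least $2$, so $H(z)$ has no linear term, and $H$ cannot have a simple zero at the origin. The polynomial $(1-x^{q-1})^2$ is an example; for $q=2$ it equals $1+x^2$.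

In general we expand in powers $g^\beta=g_1^{\beta_1}\cdots g_n^{\beta_n}$, where $\beta\in\mathbb{Z}_{\ge0}^n$ and $|\beta|=\sum_i\beta_i$. The point is that each factor $g_i$ uses up $q$ units of degree.

\begin{lemma}\label{lem:expand}
Every $H\in\mathbb{F}_q[x_1,\dots,x_n]$ can be written as a finite sum $H=\sum_\beta g^\beta r_\beta$ with $r_\beta$ reduced and either $r_\beta=0$ or $\deg r_\beta\le\deg H-q|\beta|$.
\end{lemma}

\begin{proof}
In one variable, the polynomials $x^ag^b$ with $0\le a\le q-1$ and $b\ge0$ have degrees $a+qb$, and each nonnegative integer occurs once. By induction on $d$, the monomial $x^d$ is a linear combination of those with $a+qb\le d$: subtract a multiple of the one of degree $d$. Multiplying over the variables, a monomial $x_1^{d_1}\cdots x_n^{d_n}$ of $H$ is a combination of products $g^\beta\prod_ix_i^{a_i}$ with $a_i\le q-1$ and $\sum_ia_i+q|\beta|\le\sum_id_i\le\deg H$. Collect the terms with the same $\beta$.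
\end{proof}

\begin{lemma}\label{lem:key}
Let $K\ge1$. Suppose that $H\in\mathbb{F}_q[x_1,\dots,x_n]$ has multiplicity at least $K$ at every nonzero point of $\mathbb{F}_q^n$ and that $\deg H<(q-1)n+q(K-1)$. Then there is a polynomial $R$ in $n$ variables, of degree at most $K-2$ (and $R=0$ if $K=1$), such that $H-R(g_1,\dots,g_n)$ has order at least $K$.
\end{lemma}

\begin{proof}
Expand $H$ as in Lemma~\ref{lem:expand}. By the translation invariance of the $g_i$ and by \eqref{eq:tau},
\[
\sum_{p\in\mathbb{F}_q^n}H(p+z)=\sum_\beta g(z)^\beta\sum_{p}r_\beta(p+z)=(-1)^n\sum_\beta\tau(r_\beta)\,g(z)^\beta .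
\]
If $|\beta|\ge K-1$, then $r_\beta=0$ or $\deg r_\beta\le\deg H-q(K-1)<(q-1)n$, so $\tau(r_\beta)=0$. This is where the degree hypothesis is used. The right side is therefore $R(g_1(z),\dots,g_n(z))$ with $R(y)=(-1)^n\sum_{|\beta|\le K-2}\tau(r_\beta)y^\beta$, and
\[
H(z)-R(g(z))=-\sum_{p\ne0}H(p+z)
\]
has order at least $K$ by the multiplicity hypothesis.
\end{proof}

\begin{proposition}\label{prop:gapone}
Let $K\ge1$. If $H$ has multiplicity at least $K$ at every nonzero point of $\mathbb{F}_q^n$ and exactly $K-1$ at the origin, then $\deg H\ge(q-1)n+q(K-1)$.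
\end{proposition}

\begin{proof}
Suppose not, and take $R$ from Lemma~\ref{lem:key}. If $R=0$, then $H$ has order at least $K$. If $R\neq0$, let $d\le K-2$ be its order. Since $g^\beta$ equals $x^\beta$ plus terms of higher degree, $R(g)$ has the same lowest form as $R$, and so $H$ has order $d$. In both cases $\operatorname{mult}_0H\ne K-1$, a contradiction.
\end{proof}

The case $K=1$, applied to a product of degree-one polynomials, is the lower bound in Jamison's theorem.

\subsection{Pencils of hyperplanes through the origin}

Let $F$, $k$, $t$ be as in Theorem~\ref{thm:lower}. Two quantities matter: the \emph{gap} $j=k-t$ and the \emph{excess} $\deg F-q(k-1)$. Proposition~\ref{prop:gapone} says that gap $1$ forces excess at least $(q-1)n$. Multiplying by $g_1$, the polynomial of a parallel class, raises $k$ and $t$ by $1$ and the degree by $q$, so it changes neither quantity. To reduce a larger gap to $1$ we need a factor that vanishes more at the origin than elsewhere, and we want to raise the excess as little as possible.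

The factor $x_1$ lowers the gap by $1$ and raises the excess by $1$. Using it $j-1$ times gives $\deg F\ge(q-1)n+q(k-1)-(j-1)$. When $j-1\ge q$ and $n\ge2$ there is a cheaper factor: the product of the $q+1$ linear forms $x_2$ and $x_1+cx_2$, $c\in\mathbb{F}_q$. It vanishes at every point of $\mathbb{F}_q^n$, so it raises $k$ by $1$, while $t$ and the degree grow by $q+1$. The gap drops by $q$ and the excess grows only by $(q+1)-q=1$. The same happens in each dimension.

Put $b_e=1+q+\dots+q^{e-1}=(q^e-1)/(q-1)$, with $b_0=0$; this is the number of one-dimensional subspaces of an $e$-dimensional space over $\mathbb{F}_q$, and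
\begin{equation}\label{eq:b}
b_{e+1}=qb_e+1=b_e+q^e .
\end{equation}
For $0\le e\le n-1$ choose a set $A_e$ containing one nonzero vector from each one-dimensional subspace of $\mathbb{F}_q^{e+1}$, and let
\[
P_e=\prod_{a\in A_e}(a_1x_1+\dots+a_{e+1}x_{e+1}).
\]
Its factors define the hyperplanes that contain the subspace $x_1=\dots=x_{e+1}=0$, each once.

\begin{lemma}\label{lem:pencil}
For $0\le e\le n-1$ we have $\deg P_e=qb_e+1$, $\operatorname{mult}_0P_e=b_e+q^e$, and $\operatorname{mult}_pP_e\ge b_e$ for every $p\in\mathbb{F}_q^n$.
\end{lemma}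

\begin{proof}
The polynomial $P_e$ is a product of $b_{e+1}$ nonzero linear forms, so its degree and its order both equal $b_{e+1}$; now use \eqref{eq:b}. For fixed $p$, the vectors $a\in\mathbb{F}_q^{e+1}$ with $a_1p_1+\dots+a_{e+1}p_{e+1}=0$ form a subspace of dimension at least $e$. It contains at least $b_e$ one-dimensional subspaces, so at least $b_e$ factors vanish at $p$, and \eqref{eq:additive} applies.
\end{proof}

So $P_e$ lowers the gap by $q^e$ and raises the excess by $1$. To lower the gap by $j-1$ we write $j-1$ as a sum of powers of $q$ and pay one unit for each summand. The base-$q$ expansion uses $s_q(j-1)$ summands.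

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Write $j-1=\sum_e\alpha_eq^e$ with digits $0\le\alpha_e\le q-1$, and put
\[
s=\sum_e\alpha_e=s_q(j-1),\qquad b=\sum_e\alpha_eb_e,\qquad P=\prod_{e:\,\alpha_e\ne0}P_e^{\alpha_e}.
\]
If $j=1$, then $P=1$. If $j\ge2$, the largest $e$ with $\alpha_e\neq0$ is $\lfloor\log_q(j-1)\rfloor$, which is at most $n-1$ by hypothesis, so every $P_e$ in the product is defined. This is the only use of the hypothesis on $n$. By Lemma~\ref{lem:pencil} and \eqref{eq:additive}, $\deg P=qb+s$, $\operatorname{mult}_0P=b+j-1$, and $\operatorname{mult}_pP\ge b$ for all $p$.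

Let $K=k+b$. The product $FP$ has multiplicity at least $K$ at every nonzero point, and multiplicity exactly $t+b+j-1=K-1$ at the origin. Proposition~\ref{prop:gapone} gives
\[
\deg F+qb+s=\deg(FP)\ge(q-1)n+q(k+b-1),
\]
which is the first assertion.

Now let $k\ge2$ and $n\ge1+\lfloor\log_q(k-1)\rfloor$. Let $\mathcal{H}$ be a $k$-cover that covers the origin $t\le k-1$ times, and let $F$ be the product of degree-one polynomials defining its members. Then $j-1=k-t-1$ lies in $\{0,\dots,k-1\}$, so the hypothesis on $n$ holds for this $j$, and $|\mathcal{H}|=\deg F\ge(q-1)n+q(k-1)-s_q(j-1)$. This gives the lower bound on $f_q(n,k)$. The upper bound is the one in \eqref{eq:known}.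
\end{proof}

\begin{remark}
The hypothesis on $n$ cannot be dropped. For $n=1$ it says that $j-1<q$. The polynomial $F=(1-x^{q-1})^k$ has multiplicity $k$ at each nonzero point of $\mathbb{F}_q$ and $0$ at the origin, so $j=k$, and $\deg F=(q-1)k$. The bound of Theorem~\ref{thm:lower} would read $(q-1)k+(k-1)-s_q(k-1)$. This equals $\deg F$ for $k-1<q$ and exceeds it for $k-1\ge q$, because $s_q(i)<i$ for $i\ge q$.
\end{remark}

\subsection{Exact values}

\begin{proof}[Proof of Corollary~\ref{cor:values}]
Let $\mu=\max_{0\le i\le k-1}s_q(i)$.

(a) For $k=2$ the condition on $n$ is $n\ge1$, and $\mu=s_q(1)=1$. Both bounds in Theorem~\ref{thm:lower} equal $(q-1)n+q-1$.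

(b) We have $s_3(0),\dots,s_3(4)=0,1,2,1,2$, so $\mu=2$ for $q=3$ and $k=3,4,5$. The condition on $n$ is $n\ge1$ for $k=3$, since $\lfloor\log_32\rfloor=0$, and $n\ge2$ for $k=4,5$, since $\lfloor\log_33\rfloor=\lfloor\log_34\rfloor=1$. In these ranges $f_3(n,k)\ge2n+3(k-1)-2=2n+3k-5$, and Theorem~\ref{thm:upper} gives equality.

(c) For $q\ge3$ and $k=3$ the condition on $n$ is $n\ge1$, and $\mu=s_q(2)=2$. So $(q-1)n+2q-2\le f_q(n,3)\le(q-1)n+2q-1$, and $(q-1)n+2q-2=(q-1)(n+2)$.
\end{proof}

\begin{remark}
The condition $n\ge2$ in (b) is needed, since $f_3(1,4)=8$ and $f_3(1,5)=10$. The lower bound of Theorem~\ref{thm:lower} is also attained by Example~\ref{ex:plane}: for $n=2$ and $k=q$ it reads $2(q-1)+q(q-1)-(q-1)=q^2-1$. It is not always attained: for $q=2$ and $k=4$ it gives $n+4$, while $f_2(n,4)=n+5$ for large $n$ by the result recalled in Section~\ref{sec:intro}. For $q=3$ the first case where our bounds differ is $k=6$. There $s_3(5)=3$, and Theorems~\ref{thm:upper} and~\ref{thm:lower} give $2n+12\le f_3(n,6)\le 2n+13$ for $n\ge2$.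
\end{remark}

\section{The optimal covers for $q=k=3$}\label{sec:class}

The identities \eqref{eq:balanced} were read off from an example. We now show that they are forced. For a cover that misses the origin, $\sum a_i$ and $\sum a_ia_i^T$ appear in the terms of degree $1$ and $2$ of the polynomial $\prod_i(1-a_i\cdot x)$, and Lemma~\ref{lem:key} makes these terms vanish. For $n=1$ and the sequence $1,1,1,2,2,2$, for instance, the polynomial is $(1-x)^3(1+x)^3=1-x^6$.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If the stated conditions hold, the hyperplanes form a $3$-cover by Lemma~\ref{lem:cong}.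

Conversely, let $\mathcal{H}$ be a $3$-cover of size $2n+4$ that covers the origin $t\le2$ times. Apply the first part of Theorem~\ref{thm:lower} to the product of the defining polynomials. If $t=2$, then $j=1$ and $|\mathcal{H}|\ge2n+6$. If $t=1$, then $j=2$, the condition on $n$ is $n\ge1$, and $|\mathcal{H}|\ge2n+5$. Hence $t=0$, and the members of $\mathcal{H}$ are hyperplanes $a_i\cdot x=1$ with $a_i\neq0$. Every $x\ne0$ is covered, which is the last condition of the theorem. It remains to prove \eqref{eq:balanced}.

Let $F=\prod_{i=1}^{2n+4}(1-\ell_i)$ with $\ell_i=a_i\cdot x$, and let $F_d$ be the homogeneous part of $F$ of degree $d$. Then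
\begin{equation}\label{eq:F12}
F_1=-\sum_i\ell_i,\qquad 2F_2=2\sum_{i<i'}\ell_i\ell_{i'}=\Big(\sum_i\ell_i\Big)^2-\sum_i\ell_i^2 .
\end{equation}

For $q=K=3$, Lemma~\ref{lem:key} says the following: if $H$ has multiplicity at least $3$ at all nonzero points and $\deg H<2n+6$, then $H$ has no terms of degree $2$. Indeed, $R$ has degree at most $1$, so $R(g)=c_0+\sum_ic_i(x_i-x_i^3)$ has no terms of degree $2$, and $H-R(g)$ has order at least $3$.

Applied to $F$, of degree $2n+4$, this gives $F_2=0$. The lemma with $K=2$ would give $F_1=0$ only for degree less than $2n+3$, which is too small. Instead we use the one spare unit of degree to shift the linear part up. The polynomial $x_1F$ has degree $2n+5<2n+6$ and multiplicity at least $3$ at all nonzero points, and its part of degree $2$ is $x_1F_1$. So $x_1F_1=0$, and $F_1=0$.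

By \eqref{eq:F12}, $F_1=0$ means $\sum_ia_i=0$, and then $F_2=0$ means that $\sum_i\ell_i^2=x^TMx$ is the zero polynomial, where $M=\sum_ia_ia_i^T$. Its coefficients are $M_{uu}$ for $x_u^2$ and $2M_{uv}$ for $x_ux_v$ with $u<v$. Since $2\ne0$ in $\mathbb{F}_3$ and $M$ is symmetric, $M=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBDM}
Anurag Bishnoi, Simona Boyadzhiyska, Shagnik Das and Tam\'as M\'esz\'aros,
\emph{Subspace coverings with multiplicities},
arXiv:2101.11947 (2021).

\end{thebibliography}
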